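\title{Martin's Axiom and the partition relation $\mathfrak c\rightarrow(\mathfrak c,\alpha)^2$}

\begin{abstract}
We prove that Martin's Axiom implies $\mathfrak c\not\rightarrow(\mathfrak c,\omega+2)^2$: there is a graph on $\mathfrak c=2^{\aleph_0}$ with no independent set of size $\mathfrak c$ and no clique of order type $\omega+2$. Consequently, under Martin's Axiom the relation $\mathfrak c\rightarrow(\mathfrak c,\alpha)^2$ holds exactly for $\alpha\le\omega+1$. The graph is built by a recursion of length $\mathfrak c$ in which adjacency is membership of a point of the Cantor space in a closed set. Each step applies Martin's Axiom to a poset of finite approximations, and the countable chain condition of this poset comes from the Baumgartner--Hajnal theorem. The construction also gives a version with countably many colors, and it needs Martin's Axiom only for posets whose product with every c.c.c.\ poset is c.c.c.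
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a set $X$ of ordinals, $[X]^2$ is the set of unordered pairs from $X$. For ordinals $\alpha,\beta,\gamma$, the partition relation $\alpha\rightarrow(\beta,\gamma)^2$ says: for every $c:[\alpha]^2\to 2$ there is a set $X\subset\alpha$ of order type $\beta$ with $c=0$ on $[X]^2$, or a set $X\subset\alpha$ of order type $\gamma$ with $c=1$ on $[X]^2$. Its negation is written $\alpha\not\rightarrow(\beta,\gamma)^2$. We read $c$ as the graph on $\alpha$ whose edges are the pairs of color $1$, and we write $x\sim y$ for adjacency. A \emph{clique} is a set of pairwise adjacent vertices, and an \emph{independent} set is a set containing no edge. A subset of an infinite cardinal $\kappa$ has order type $\kappa$ exactly when it has size $\kappa$. So $\kappa\rightarrow(\kappa,\alpha)^2$ says that every graph on $\kappa$ without an independent set of full size has a clique of order type $\alpha$. A clique of type $\alpha$ has initial segments of every smaller type, so the ordinals $\alpha$ for which the relation holds form an initial segment of the ordinals. We want to know where this segment ends for $\kappa=\mathfrak c=2^{\aleph_0}$.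

Two bounds are elementary. Fix an injection $r:\mathfrak c\to\mathbb R$ and join $x<y$ when $r(x)<r(y)$. A clique or an independent set of type $\omega_1$ would give a strictly monotone $\omega_1$-sequence of reals, and then the intervals between consecutive terms would contain uncountably many distinct rationals. Hence $\mathfrak c\not\rightarrow(\mathfrak c,\omega_1)^2$, and only countable $\alpha$ are in question. In the other direction, $\kappa\rightarrow(\kappa,\omega+1)^2$ holds for every regular uncountable $\kappa$ (Proposition~\ref{prop:ER}). So if $\mathfrak c$ is regular, the first failure occurs at some $\alpha$ with $\omega+2\le\alpha\le\omega_1$.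

We recall Martin's Axiom. Elements of a poset $\mathbb P$ are called \emph{conditions}, and $q\le p$ is read ``$q$ extends $p$''. Two conditions are \emph{compatible} if they have a common extension. The poset $\mathbb P$ is \emph{c.c.c.}\ if for every family $\langle p_i:i<\omega_1\rangle$ of conditions there are $i\ne j$ with $p_i,p_j$ compatible. A set $\mathcal E\subset\mathbb P$ is \emph{dense} if every condition has an extension in $\mathcal E$. A \emph{filter} is an upward closed set $G\subset\mathbb P$ in which any two members have a common extension in $G$. \emph{Martin's Axiom}, $\mathrm{MA}$, states that for every c.c.c.\ poset $\mathbb P$ and every family of fewer than $\mathfrak c$ dense subsets of $\mathbb P$ there is a filter meeting all of them. Countably many dense sets can be met one after another along a descending sequence, so the Continuum Hypothesis implies $\mathrm{MA}$. By a theorem of Martin and Solovay, $\mathrm{MA}$ implies that $\mathfrak c$ is regular. The following question comes from Raghavan and Todorcevic~\cite{RT}; it asks whether, under $\mathrm{MA}$, the first failure can be as late as $\omega_1$.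

\medskip\noindent\textbf{Question.} Is $\mathrm{ZFC}+\mathrm{MA}+\forall\alpha<\omega_1\,[\mathfrak c\rightarrow(\mathfrak c,\alpha)^2]$ consistent, relative to $\mathrm{ZFC}$ or to $\mathrm{ZFC}$ with a large cardinal hypothesis?
\medskip

The answer is no, and the first failure comes as early as possible. All results below are theorems of $\mathrm{ZFC}$.

\begin{theorem}\label{thm:main}
$\mathrm{MA}$ implies $\mathfrak c\not\rightarrow(\mathfrak c,\omega+2)^2$. Hence $\mathrm{ZFC}+\mathrm{MA}+\forall\alpha<\omega_1\,[\mathfrak c\rightarrow(\mathfrak c,\alpha)^2]$ is inconsistent.
\end{theorem}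

\begin{theorem}\label{thm:sharp}
Assume $\mathrm{MA}$. For every ordinal $\alpha$, the relation $\mathfrak c\rightarrow(\mathfrak c,\alpha)^2$ holds if and only if $\alpha\le\omega+1$.
\end{theorem}

The edges of the graph behind Theorem~\ref{thm:main} can be labeled so that every set of size $\mathfrak c$ contains edges of every label. We write $f''[X]^2$ for the set of values of $f$ on $[X]^2$.

\begin{theorem}\label{thm:colors}
Assume $\mathrm{MA}$. There is $f:[\mathfrak c]^2\to\omega$ such that $f''[X]^2=\omega$ for every $X\subset\mathfrak c$ of size $\mathfrak c$, while no set $Y\subset\mathfrak c$ of order type $\omega+2$ satisfies $0\notin f''[Y]^2$.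
\end{theorem}

Theorem~\ref{thm:colors} implies Theorem~\ref{thm:main}: join $x$ and $y$ when $f(\{x,y\})\neq0$. Call a poset $\mathbb P$ \emph{productively c.c.c.}\ if $\mathbb P\times\mathbb Q$, ordered coordinatewise, is c.c.c.\ for every c.c.c.\ poset $\mathbb Q$.

\begin{theorem}\label{thm:prod}
The conclusions of Theorems~\ref{thm:main} and~\ref{thm:colors} follow from $\mathrm{MA}$ restricted to productively c.c.c.\ posets.
\end{theorem}

Apart from textbook facts, the proofs use one published result. For $k<\omega$, the relation $\omega_1\rightarrow(\alpha)^2_k$ says that every $c:[\omega_1]^2\to k$ is constant on $[I]^2$ for some $I\subset\omega_1$ of order type $\alpha$.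

\begin{theorem}[Baumgartner--Hajnal \cite{BH}]\label{thm:BH}
In $\mathrm{ZFC}$, $\omega_1\rightarrow(\alpha)^2_k$ for all $\alpha<\omega_1$ and $k<\omega$.
\end{theorem}

This theorem gives a reason to guess a positive answer to the question. Suppose a graph on $\mathfrak c$ has no clique of some countable type $\alpha$. Applying Theorem~\ref{thm:BH} with two colors to the first $\omega_1$ points of an uncountable set $Z\subset\mathfrak c$, we find independent subsets of $Z$ of every countable order type. Such a graph is sparse everywhere, and $\mathrm{MA}$ is a tool for gluing small approximations into large objects, so one may hope for an independent set of size $\mathfrak c$. However, $\mathrm{MA}$ meets fewer than $\mathfrak c$ dense sets at a time. This fits a different purpose: carrying out one step of a recursion of length $\mathfrak c$ that builds a counterexample vertex by vertex. In our proof the sparseness given by Theorem~\ref{thm:BH} (for $\alpha=\omega+2$ only) works for the counterexample: it makes the poset used at each step c.c.c.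

Section~\ref{sec:ER} treats $\omega+1$. Section~\ref{sec:schemes} describes the graphs we build, and Section~\ref{sec:CH} carries out a step of the recursion by hand when $\mathfrak c=\omega_1$. Sections~\ref{sec:poset} and~\ref{sec:ccc} carry out the step under $\mathrm{MA}$, and Section~\ref{sec:prod} proves Theorem~\ref{thm:prod}.

\section{Cliques of type $\omega+1$}\label{sec:ER}

The following is a classical theorem of Erd\H{o}s and Rado. The idea is to choose the top point $\theta$ of the clique first, so high that all relevant maximal independent sets lie below it.

\begin{proposition}\label{prop:ER}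
If $\kappa$ is a regular uncountable cardinal, then $\kappa\rightarrow(\kappa,\omega+1)^2$.
\end{proposition}

\begin{proof}
Let $\sim$ be a graph on $\kappa$ with no independent set of size $\kappa$. For a finite set $s\subset\kappa$ let $X_s$ be the set of $\eta<\kappa$ that are larger than and adjacent to every element of $s$ (so $X_\emptyset=\kappa$), and let $A_s$ be a maximal independent subset of $X_s$. Then $|A_s|<\kappa$. Put $\theta_0=0$, and let $\theta_{n+1}<\kappa$ satisfy $\theta_{n+1}\ge\theta_n$ and $A_s\subset\theta_{n+1}$ for all finite $s\subset\theta_n$. Such an ordinal exists because there are fewer than $\kappa$ sets $s$ to consider and $\kappa$ is regular. Let $\theta=\sup_n\theta_n$. Then $\theta<\kappa$, since $\kappa$ is regular and uncountable, and $A_s\subset\theta$ for every finite $s\subset\theta$.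

We choose $x_0<x_1<\dots<\theta$ so that each set $s_n\cup\{\theta\}$, where $s_n=\{x_m:m<n\}$, is a clique. Given $s_n$, we have $\theta\in X_{s_n}$ and $\theta\notin A_{s_n}$. By maximality $A_{s_n}\cup\{\theta\}$ is not independent, so some $x_n\in A_{s_n}$ is adjacent to $\theta$. Then $x_n<\theta$, and $x_n\in X_{s_n}$ lies above and is adjacent to every element of $s_n$. The set $\{x_n:n<\omega\}\cup\{\theta\}$ is a clique of type $\omega+1$.
\end{proof}

The conclusion fails when $\kappa$ has cofinality $\omega$. Split $\kappa$ into $\omega$ consecutive bounded intervals and join points of different intervals; independent sets are bounded, and cliques have type at most $\omega$.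

A clique of type $\omega+2$ needs two adjacent points $\eta<y$ with an infinite clique of common neighbors below them. This is the configuration that the construction below prevents.

\section{Graphs from points and closed sets}\label{sec:schemes}

A recursion of length $\mathfrak c$ can handle $\mathfrak c$ requirements, but there are $2^{\mathfrak c}$ sets $X$ of size $\mathfrak c$ that must receive an edge. To cut down their number we attach to each vertex $x$ a point $z_x$ of the Cantor space $2^\omega$. Every $X$ then has a countable subset $A$ whose points are dense among the points of $X$, and there are only $\mathfrak c$ countable sets $A$. It suffices to join each sufficiently large vertex $y$ to some element of $A$ whenever $z_y$ lies in the closure of the points of $A$. We also let the topology decide the edges: the neighbors of $y$ below $y$ are the $x$ with $z_x$ in a closed set $C_y$. The gain is that a non-edge is witnessed by a finite initial segment of $z_x$.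

For $s\in2^{<\omega}$ let $[s]=\{z\in2^\omega:s\subset z\}$ be the \emph{cylinder} of $s$; its \emph{level} is the length $|s|$. Cylinders are clopen and form a countable base of $2^\omega$. We use two facts repeatedly. If $C$ is closed and $z\notin C$, then $[z\restriction N]\cap C=\emptyset$ for all large $N$. A closed set is nowhere dense exactly when it contains no cylinder. For a set $A$ of vertices we write $z[A]=\{z_x:x\in A\}$.

\begin{definition}\label{def:scheme}
Let $\beta$ be an ordinal, and for $x<\beta$ let $z_x\in2^\omega$ and let $C_x\subset2^\omega$ be closed. Put $D_y=\{x<y:z_x\in C_y\}$, and consider the graph on $\beta$ in which $x<y$ are adjacent if and only if $x\in D_y$. The family $\langle z_x,C_x:x<\beta\rangle$ is a \emph{scheme of length $\beta$} if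
\begin{itemize}
\item[(S1)] $z_x\in C_x$ for all $x<\beta$, and $z_y\notin C_x$ for all $x<y<\beta$;
\item[(S2)] whenever $\eta<y<\beta$ and $\eta\sim y$, there is $d<\omega$ such that every clique contained in $D_\eta\cap D_y$ has at most $d$ elements.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:noclique}
In a scheme of length $\beta$ the map $x\mapsto z_x$ is injective, and the graph has no clique of order type $\omega+2$.
\end{lemma}

\begin{proof}
If $x<y$, then $z_x\in C_x$ and $z_y\notin C_x$ by (S1), so $z_x\ne z_y$. If $x_0<x_1<\dots<\eta<y$ were a clique of type $\omega+2$, then $\eta\sim y$ and $\{x_n:n<\omega\}$ would be an infinite clique contained in $D_\eta\cap D_y$, against (S2).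
\end{proof}

The bound in (S2) depends on both $\eta$ and $y$, and so it says nothing about cliques of type $\omega+1$. It cannot be replaced by a bound depending on $y$ alone: by Proposition~\ref{prop:ER}, when $\mathfrak c$ is regular and the graph has no independent set of size $\mathfrak c$, some $D_y$ contains an infinite clique.

Since $\mathfrak c^\omega=\mathfrak c$, we can fix an enumeration $\langle A_\xi:\xi<\mathfrak c\rangle$ of all countably infinite subsets of $\mathfrak c$. Once $z_x$ is given for all $x\le y$, a \emph{task at $y$} is a set $A_\xi$ with $\xi<y$, $A_\xi\subset y$ and $z_y\in\overline{z[A_\xi]}$. There are at most $|y|<\mathfrak c$ tasks at $y$. We shall construct a scheme of length $\mathfrak c$ together with labelings $e_y:D_y\to\omega\setminus\{0\}$ such that for all $y<\mathfrak c$: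
\begin{itemize}
\item[(S3)] $C_y$ is nowhere dense;
\item[(S4)] for every task $A$ at $y$ and every $k\ge1$ there is $x\in A\cap D_y$ with $e_y(x)=k$.
\end{itemize}
Property (S3) serves only to keep the recursion going: it leaves room for the later points, which by (S1) must avoid $C_y$. A reader interested only in Theorem~\ref{thm:main} may ignore the labels and read (S4) as ``$D_y$ meets every task at $y$''.

\begin{proposition}\label{prop:reduction}
Suppose a scheme of length $\mathfrak c$ and labelings $e_y$ satisfy \textup{(S4)} for all $y<\mathfrak c$. For $x<y$ let $f(\{x,y\})=e_y(x)$ if $x\in D_y$, and $f(\{x,y\})=0$ otherwise. Then $f$ is as in Theorem~\ref{thm:colors}.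
\end{proposition}

\begin{proof}
A set on which $f$ omits $0$ is a clique, so by Lemma~\ref{lem:noclique} it does not have type $\omega+2$. Let $X\subset\mathfrak c$ have size $\mathfrak c$. Then $X$ has a subset of type $\omega+2$, so $0\in f''[X]^2$. For each cylinder that meets $z[X]$ pick one $x\in X$ with $z_x$ in it, and let $A\subset X$ be a countably infinite set containing all the chosen elements. Then $z[X]\subset\overline{z[A]}$, and $A=A_\xi$ for some $\xi$. The set $A$ is bounded in $\mathfrak c$ because $\mathrm{cf}(\mathfrak c)>\omega$, and $X$ is unbounded because it has size $\mathfrak c$. So there is $y\in X$ with $\xi<y$ and $A\subset y$. Now $A$ is a task at $y$, and (S4) gives for each $k\ge1$ some $x\in A\subset X$ with $f(\{x,y\})=k$.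
\end{proof}

\section{One step when $\mathfrak c=\omega_1$}\label{sec:CH}

Under the Continuum Hypothesis a step of the recursion can be done by hand, and the mechanism behind (S2) is already visible. We ignore labels and take each $C_x$ countable. Let $y<\omega_1$, and suppose that a scheme of length $y$ with countable sets $C_x$ is given. The union $\bigcup_{x<y}C_x$ is countable, so we can pick $z_y$ outside it. If there is no task at $y$, let $C_y=\{z_y\}$. Otherwise list the countably many tasks as $B_0,B_1,\dots$, with repetitions if necessary, and choose $x_n\in B_n$ recursively. Given $x_0,\dots,x_{n-1}$, the point $z_y$ lies outside the closed sets $C_{x_0},\dots,C_{x_{n-1}}$, so there is $N\ge n$ such that $[z_y\restriction N]$ misses all of them. Since $z_y\in\overline{z[B_n]}$, there is $x_n\in B_n$ with $z_{x_n}\in[z_y\restriction N]$.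

The points $z_{x_n}$ converge to $z_y$, so $C_y=\{z_y\}\cup\{z_{x_n}:n<\omega\}$ is closed and countable; it contains no cylinder, since cylinders are uncountable. As the points $z_x$ $(x\le y)$ are distinct, $D_y=\{x_n:n<\omega\}$, and this set meets every task. For (S2), let $\eta=x_m$. If $n>m$, then $z_{x_n}\notin C_\eta$, so $x_n\notin D_\eta$. Hence $D_\eta\cap D_y\subset\{x_0,\dots,x_{m-1}\}$, and $d=m$ works.

The principle is this: \emph{a new neighbor of $y$ is taken so close to $z_y$ that it is not a lower neighbor of any neighbor of $y$ chosen before}. A bound promised for an earlier neighbor is therefore never disturbed.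

When $\mathfrak c>\omega_1$, the tasks at $y$ may include uncountably many pairwise disjoint sets. Then $D_y$ must be uncountable, $C_y$ cannot be a convergent sequence, and the neighbors cannot be chosen in $\omega$ steps. We collect the finite stages of the construction above into a poset and let $\mathrm{MA}$ choose a coherent family of them. The new difficulty is the chain condition: two finite stages, built independently, have to be merged without breaking the promised bounds.

\section{The poset of finite approximations}\label{sec:poset}

We first choose the new point.

\begin{lemma}\label{lem:cohen}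
Let $\mathbb C$ be the countable poset $2^{<\omega}$ ordered by reverse inclusion. If $\mathrm{MA}$ holds for $\mathbb C$, then $2^\omega$ is not a union of fewer than $\mathfrak c$ closed nowhere dense sets.
\end{lemma}

\begin{proof}
If $C$ is closed and nowhere dense, then $\{t:[t]\cap C=\emptyset\}$ is dense in $\mathbb C$: given $s$, pick $z\in[s]\setminus C$ and let $t=z\restriction N$ for a large $N\ge|s|$. The sets $\{t:|t|\ge n\}$ are dense too. If a filter $G$ meets these sets for all $n$ and all given $C$, then $\bigcup G\in2^\omega$ lies in none of the sets $C$.
\end{proof}

Now let $y$ be an ordinal, let $\langle z_x,C_x:x<y\rangle$ be a scheme, and let $z_y\in2^\omega$. A condition records finitely many future neighbors of $y$, their bounds for (S2), their labels, and a clopen set that is promised to cover $C_y$. The last item is how a condition promises that a vertex will \emph{not} be a neighbor of $y$.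

\begin{definition}\label{def:poset}
The poset $\mathbb P_y$ consists of all $p=(F_p,d_p,e_p,n_p)$ with $F_p\subset y$ finite, $d_p:F_p\to\omega$, $e_p:F_p\to\omega\setminus\{0\}$ and $n_p<\omega$ such that
\begin{itemize}
\item[$(\#)$] for every $\eta\in F_p$, every clique contained in $F_p\cap D_\eta$ has at most $d_p(\eta)$ elements.
\end{itemize}
Let $U_p=\bigcup\{[z_x\restriction n_p]:x\in F_p\cup\{y\}\}$. Put $q\le p$ if $F_q\supset F_p$, $d_q\supset d_p$, $e_q\supset e_p$, $n_q\ge n_p$, and $z_x\in U_p$ for all $x\in F_q$.
\end{definition}

If $q\le p$, then $U_q\subset U_p$. Indeed, for $x\in F_q\cup\{y\}$ we have $z_x\in U_p$, and $U_p$ is a union of cylinders of level $n_p$, so $[z_x\restriction n_q]\subset[z_x\restriction n_p]\subset U_p$. It follows that $\le$ is transitive. Raising $n_p$ and keeping the other coordinates always produces an extension of $p$.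

\begin{lemma}\label{lem:dense}
Suppose $z_y\notin C_x$ for all $x<y$. The following subsets of $\mathbb P_y$ are dense:
\begin{itemize}
\item[(i)] $\mathcal E_x=\{p:x\in F_p\text{ or }z_x\notin U_p\}$, for $x<y$;
\item[(ii)] $\mathcal E_s=\{p:[s]\not\subset U_p\}$, for $s\in2^{<\omega}$;
\item[(iii)] $\mathcal E_{A,k}=\{p:e_p(x)=k\text{ for some }x\in F_p\cap A\}$, for $k\ge1$ and $A\subset y$ with $z_y\in\overline{z[A]}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $p\in\mathbb P_y$ be given.

(i) Suppose $x\notin F_p$. Then $z_x\neq z_{x'}$ for $x'\in F_p$ by Lemma~\ref{lem:noclique}, and $z_x\ne z_y$ because $z_x\in C_x$ and $z_y\notin C_x$. Raise $n_p$ to an $n$ such that $z_x\restriction n\ne z_{x'}\restriction n$ for all $x'\in F_p\cup\{y\}$.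

(ii) Raise $n_p$ to an $n\ge|s|$ with $2^{n-|s|}>|F_p|+1$. The cylinder $[s]$ is the disjoint union of $2^{n-|s|}$ cylinders of level $n$, and the new clopen set consists of at most $|F_p|+1$ cylinders of level $n$.

(iii) This is the step of Section~\ref{sec:CH}. Choose $N\ge n_p$ with $[z_y\restriction N]\cap C_\eta=\emptyset$ for all $\eta\in F_p$, and choose $x\in A$ with $z_x\in[z_y\restriction N]$. For $\eta\in F_p$ we have $z_x\notin C_\eta$, so $x\ne\eta$ by (S1) and $x\notin D_\eta$. Let
\[
q=\bigl(F_p\cup\{x\},\ d_p\cup\{(x,|F_p|)\},\ e_p\cup\{(x,k)\},\ n_p\bigr).
\]
For $\eta\in F_p$ we have $F_q\cap D_\eta=F_p\cap D_\eta$, so $(\#)$ at $\eta$ is inherited from $p$. At $x$ it holds because $F_q\cap D_x\subset F_p$. Finally $z_x\in[z_y\restriction n_p]\subset U_p$, so $q\le p$.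
\end{proof}

\begin{proposition}\label{prop:step}
Let $y<\mathfrak c$, let $\langle z_x,C_x:x<y\rangle$ be a scheme, and let $z_y\notin\bigcup_{x<y}C_x$. If $\mathrm{MA}$ holds for $\mathbb P_y$, then there are a closed set $C_y$ and a labeling $e_y$ such that $\langle z_x,C_x:x\le y\rangle$ is a scheme and \textup{(S3)}, \textup{(S4)} hold at $y$.
\end{proposition}

\begin{proof}
The sets $\mathcal E_x$ $(x<y)$, $\mathcal E_s$ $(s\in2^{<\omega})$ and $\mathcal E_{A,k}$ ($A$ a task at $y$, $k\ge1$) number at most $|y|+\aleph_0<\mathfrak c$. Let $G$ be a filter meeting all of them, and put
\[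
D=\bigcup_{p\in G}F_p,\qquad d_y=\bigcup_{p\in G}d_p,\qquad e_y=\bigcup_{p\in G}e_p,\qquad C_y=\bigcap_{p\in G}U_p .
\]
Any two members of $G$ have a common extension, so $d_y$ and $e_y$ are functions on $D$. The set $C_y$ is closed and contains $z_y$, which gives (S1). It contains no cylinder $[s]$, because $G$ meets $\mathcal E_s$; this is (S3).

Next, $D=D_y$. Let $x\in D$, say $x\in F_{p'}$ with $p'\in G$, and let $p\in G$. For a common extension $q$ of $p$ and $p'$ we have $x\in F_q$, hence $z_x\in U_p$. So $z_x\in C_y$. Conversely, if $x<y$ and $x\notin D$, then a condition $p\in G\cap\mathcal E_x$ has $z_x\notin U_p$, so $z_x\notin C_y$.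

For (S2) at $y$, let $\eta\in D_y$ and let $S\subset D_\eta\cap D_y$ be a finite clique. Some $p\in G$ has $S\cup\{\eta\}\subset F_p$, and $(\#)$ gives $|S|\le d_p(\eta)=d_y(\eta)$. So there is no clique of size $d_y(\eta)+1$ in $D_\eta\cap D_y$. Property (S4) holds because $G$ meets each $\mathcal E_{A,k}$.
\end{proof}

\section{The countable chain condition}\label{sec:ccc}

Consider first conditions $p_i=(\{x_i\},d_i,e_i,n)$ with a single vertex, with $x_i$ strictly increasing in $i<\omega_1$ and $d_i(x_i)=0$. If $i<j$ and $x_i\sim x_j$, then $p_i$ and $p_j$ are incompatible, since $\{x_i\}$ is a clique in $D_{x_j}$ of size $1>0$. So we need a non-adjacent pair, and there is one because $\{x_i:i<\omega_1\}$ is not a clique. For conditions with $m$ vertices two new problems appear. We need one pair $i<j$ that is non-adjacent in all $m$ coordinates at once; this is what Theorem~\ref{thm:BH} provides. We must also control edges between different coordinates of $p_i$ and $p_j$; here we use that non-edges are witnessed at a finite level.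

\begin{lemma}\label{lem:thin}
For every sequence $\langle x_i:i<\omega_1\rangle$ of ordinals there is an uncountable $I\subset\omega_1$ on which $i\mapsto x_i$ is constant or strictly increasing.
\end{lemma}

\begin{proof}
Suppose that every value is taken only countably often. Let $\delta$ be least such that $J=\{i:x_i<\delta\}$ is uncountable. For $\gamma<\delta$ the set $\{i:x_i\le\gamma\}$ is countable. So for every countable $I_0\subset J$, all but countably many $i\in J$ satisfy $i>i'$ and $x_i>x_{i'}$ for all $i'\in I_0$. Choose the elements of $I\subset J$ by a recursion of length $\omega_1$.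
\end{proof}

The next statement is proved in $\mathrm{ZFC}$ for an arbitrary ordinal $y$; Section~\ref{sec:prod} uses this generality.

\begin{proposition}\label{prop:ccc}
Let $\langle z_x,C_x:x<y\rangle$ be a scheme and $z_y\in2^\omega$. Then $\mathbb P_y$ is c.c.c.
\end{proposition}

\begin{proof}
Let $p_i=(F_i,d_i,e_i,n_i)$ for $i<\omega_1$. To \emph{thin out} means to pass to an uncountable set of indices and to renumber it by $\omega_1$ in increasing order. A function of $i$ with countably many possible values can be made constant in this way.

\emph{Step 1: equal shape.} Thin out so that $n_i=n$, $F_i=\{x_i^1<\dots<x_i^m\}$, $d_i(x_i^a)=d^a$, $e_i(x_i^a)=e^a$, and $E=\{(a,b):a<b,\ x^a_i\sim x^b_i\}$, where $n,m,d^a,e^a,E$ do not depend on $i$.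

\emph{Step 2: a common level.} For each $i$ there is $N_i\ge n$ such that
\begin{itemize}
\item[(a)] the sequences $z_{x_i^a}\restriction N_i$ $(1\le a\le m)$ are pairwise distinct;
\item[(b)] $[z_{x_i^a}\restriction N_i]\cap C_{x_i^b}=\emptyset$ whenever $b<a$;
\item[(c)] $[z_{x_i^a}\restriction N_i]\cap C_{x_i^b}=\emptyset$ whenever $a<b$ and $(a,b)\notin E$.
\end{itemize}
Each clause holds for all large $N_i$. For (a) this follows from injectivity. For (b) and (c) the point $z_{x_i^a}$ lies outside the closed set $C_{x_i^b}$, by (S1) in (b) and by non-adjacency in (c). Thin out so that $N_i=N$ and $z_{x_i^a}\restriction N=s_a$ for all $i$ and $a$. Then the $s_a$ are distinct, and for all $i$ and all $a\neq b$,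
\begin{equation}\label{eq:sep}
[s_a]\cap C_{x_i^b}=\emptyset\quad\text{unless } a<b\text{ and }(a,b)\in E .
\end{equation}
The point of \eqref{eq:sep} is that $[s_a]$ contains $z_{x_j^a}$ for \emph{every} $j$, so a non-edge inside one condition forbids the corresponding edges between different conditions.

\emph{Step 3: the pair.} Apply Lemma~\ref{lem:thin} once for each $a$, so that each map $i\mapsto x_i^a$ is constant or strictly increasing. Let $K$ be the set of $a$ for which it is strictly increasing. We claim that there are $i<j$ with $x_i^a\not\sim x_j^a$ for all $a\in K$. Otherwise $K\neq\emptyset$, and we can color each pair $i<j$ by the least $a\in K$ with $x_i^a\sim x_j^a$. By Theorem~\ref{thm:BH} there are $a\in K$ and $I\subset\omega_1$ of type $\omega+2$ all of whose pairs have color $a$. Then $\{x_i^a:i\in I\}$ is a clique, of type $\omega+2$ because $i\mapsto x_i^a$ is strictly increasing. This contradicts Lemma~\ref{lem:noclique}.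

\emph{Step 4: folding.} Fix such $i<j$ and let $F=F_i\cup F_j$. Every $x\in F$ is $x_i^a$ or $x_j^a$ for some $a$, and $a$ is determined by $z_x\restriction N=s_a$; call $a$ the \emph{index} of $x$. Define $\pi:F\to F_i$ by $\pi(x)=x_i^a$, where $a$ is the index of $x$. We claim:
\begin{equation}\label{eq:fold}
\text{if }\xi<\zeta\text{ in }F\text{ are adjacent, then }\pi(\xi)<\pi(\zeta)\text{ and }\pi(\xi)\sim\pi(\zeta).
\end{equation}
Let $a,b$ be the indices of $\xi,\zeta$. If $a=b$, then $\{\xi,\zeta\}=\{x_i^a,x_j^a\}$ with $x_i^a\ne x_j^a$; so $a\in K$, and $\xi\not\sim\zeta$ by Step 3. Hence $a\ne b$. Adjacency means $z_\xi\in C_\zeta$; also $z_\xi\in[s_a]$, and $\zeta$ is $x_i^b$ or $x_j^b$. By \eqref{eq:sep}, applied to $i$ or to $j$, we get $a<b$ and $(a,b)\in E$. This says that $x_i^a<x_i^b$ are adjacent.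

\emph{Step 5: the common extension.} Let $q=(F,\,d_i\cup d_j,\,e_i\cup e_j,\,n)$. The unions are functions, with values $d^a$ and $e^a$ at the elements of index $a$. To check $(\#)$, let $\eta\in F$ have index $b$ and let $S\subset F\cap D_\eta$ be a clique. By \eqref{eq:fold} applied to pairs from $S$, the map $\pi$ is injective on $S$ and $\pi[S]$ is a clique. By \eqref{eq:fold} applied to the pairs $\xi<\eta$ with $\xi\in S$, we have $\pi[S]\subset F_i\cap D_{x_i^b}$. So $(\#)$ for $p_i$ gives $|S|=|\pi[S]|\le d^b=d_q(\eta)$, and $q$ is a condition. If $x\in F$ has index $a$, then $z_x\in[s_a]\subset[z_{x_i^a}\restriction n]\cap[z_{x_j^a}\restriction n]$ because $N\ge n$, so $z_x\in U_{p_i}\cap U_{p_j}$. Thus $q\le p_i$ and $q\le p_j$.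
\end{proof}

\begin{remark}
In Section~\ref{sec:CH} the whole set $D_\eta\cap D_y$ was finite, and one might ask conditions to bound $|F_p\cap D_\eta|$. The argument above would not go through: it does not exclude that $\eta=x_j^b$ is adjacent to both $x_i^a$ and $x_j^a$, so this number could double in the merged condition. A clique contains at most one of these two vertices, and this is why (S2) and $(\#)$ bound cliques.
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:main}, \ref{thm:sharp} and \ref{thm:colors}]
Assume $\mathrm{MA}$. By recursion on $y<\mathfrak c$ we choose $z_y,C_y,e_y$ so that $\langle z_x,C_x:x\le y\rangle$ is a scheme and (S3), (S4) hold at $y$. Each instance of (S1) and (S2) concerns only the data up to its largest vertex, so at stage $y$ the family $\langle z_x,C_x:x<y\rangle$ is a scheme. The poset $\mathbb C$ is countable and hence c.c.c., so Lemma~\ref{lem:cohen} and (S3) below $y$ give $z_y\notin\bigcup_{x<y}C_x$. The poset $\mathbb P_y$ is c.c.c.\ by Proposition~\ref{prop:ccc}, so Proposition~\ref{prop:step} gives $C_y$ and $e_y$. Proposition~\ref{prop:reduction} now yields Theorem~\ref{thm:colors}, and Theorem~\ref{thm:main} follows. For Theorem~\ref{thm:sharp},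 the relation $\mathfrak c\rightarrow(\mathfrak c,\alpha)^2$ fails for $\alpha=\omega+2$, hence for all larger $\alpha$. It holds for $\alpha=\omega+1$, hence for all smaller $\alpha$, by Proposition~\ref{prop:ER} and the regularity of $\mathfrak c$ under $\mathrm{MA}$. Regularity is used nowhere else.
\end{proof}

\section{Products}\label{sec:prod}

In the proof of Theorem~\ref{thm:colors}, $\mathrm{MA}$ was applied only to $\mathbb C$ and to the posets $\mathbb P_y$; the facts $\mathfrak c^\omega=\mathfrak c$ and $\mathrm{cf}(\mathfrak c)>\omega$ hold in $\mathrm{ZFC}$. So Theorem~\ref{thm:prod} follows once these posets are shown to be productively c.c.c. For $\mathbb C$ this is immediate: among $\omega_1$ conditions of $\mathbb C\times\mathbb Q$, uncountably many share their first coordinate, and two of these have compatible second coordinates. For $\mathbb P_y$ we must find a pair $i\ne j$ that is good for $\mathbb P_y$ and for $\mathbb Q$ at the same time. A $\mathbb Q$-generic filter selects uncountably many indices that are pairwise good for $\mathbb Q$, and Proposition~\ref{prop:ccc}, being a theorem of $\mathrm{ZFC}$, can be applied to them in the generic extension.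

\begin{proposition}\label{prop:prodccc}
Let $\langle z_x,C_x:x<y\rangle$ be a scheme and $z_y\in2^\omega$. Then $\mathbb P_y$ is productively c.c.c.
\end{proposition}

\begin{proof}
Let $\mathbb Q$ be c.c.c.\ and let $(p_i,q_i)\in\mathbb P_y\times\mathbb Q$ for $i<\omega_1$. For a $\mathbb Q$-generic filter $H$ over the universe $V$ let $I=\{i<\omega_1:q_i\in H\}$, and let $\dot I$ be the corresponding name.

\emph{Some $q\in\mathbb Q$ forces that $\dot I$ is unbounded in $\omega_1$.} Otherwise the conditions $r$ that force $\dot I\subset\delta_r$ for some $\delta_r<\omega_1$ are dense. Take a maximal antichain of such conditions. It is countable, so there is $\delta<\omega_1$ above all its ordinals $\delta_r$, and every condition forces $\dot I\subset\delta$. But $q_\delta$ forces $\delta\in\dot I$, a contradiction. Let $H$ be generic with $q\in H$. Since c.c.c.\ forcing preserves $\omega_1$, the set $I$ is uncountable in $V[H]$.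

\emph{The scheme survives in $V[H]$.} The sets $C_x$ need not be closed in the Cantor space of $V[H]$, so we replace them. In $V$ let $T_x=\{z\restriction N:z\in C_x,\ N<\omega\}$, and in $V[H]$ let $C_x^*$ be the closed set of all $z\in2^\omega$ with $z\restriction N\in T_x$ for every $N$. For $z\in2^\omega\cap V$ we have $z\in C_x^*$ if and only if every cylinder $[z\restriction N]$ meets $C_x$, that is, if and only if $z\in C_x$, because $C_x$ is closed in $V$. All points $z_x$ lie in $V$. Hence $\langle z_x,C_x^*:x<y\rangle$ satisfies (S1) in $V[H]$ and defines the same graph and the same sets $D_x$. It satisfies (S2) with the same bounds $d$: a clique with more than $d$ elements contains one with exactly $d+1$ elements, and finite subsets of $y$ are the same in $V$ and $V[H]$. So this family is a scheme in $V[H]$.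

\emph{The poset is unchanged.} Conditions are finite objects over $y$ and $\omega$, and $(\#)$ refers only to the graph. The clause $z_x\in U_p$ says that $z_x\restriction n_p=z_{x'}\restriction n_p$ for some $x'\in F_p\cup\{y\}$. So the poset that $V[H]$ computes from the new scheme and $z_y$ is $\mathbb P_y$ itself, with the same order.

By Proposition~\ref{prop:ccc} in $V[H]$, there are $i\neq j$ in $I$ such that $p_i$ and $p_j$ have a common extension in $\mathbb P_y$. Since $q_i,q_j\in H$, they have a common extension in $\mathbb Q$. The two extensions form a condition of $\mathbb P_y\times\mathbb Q$ in $V$ below $(p_i,q_i)$ and $(p_j,q_j)$.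
\end{proof}

This completes the proof of Theorem~\ref{thm:prod}.

\begin{thebibliography}{9}

\bibitem{BH}
Baumgartner and Hajnal, \emph{A proof (involving Martin's axiom) of a partition relation}, Fund. Math. 78 (1973).

\bibitem{RT}
Dilip Raghavan and Stevo Todorcevic, \emph{Suslin trees, the bounding number, and partition relations}, arXiv:1602.07901 (2016).

\end{thebibliography}
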